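\title{The polynomial identities of the octonions\\ are generated in degree six}

\begin{abstract}
Let $\mathbb O$ be an octonion algebra over a field of characteristic $0$. We prove that the $T$-ideal of polynomial identities of $\mathbb O$ is generated by its elements of degree at most $7$. Together with the description of the identities of degree at most $7$ by Bremner, Madariaga and Peresi, this proves the conjecture that the alternative laws, two identities of degree $5$ and one identity of degree $6$ generate all identities of $\mathbb O$. Identities of degree at most $5$ do not suffice. The main step is a theorem on the seven-dimensional cross product: its identities are generated in degree at most $6$. We prove it by adjoining the scalar products as a second sort of elements, showing that the resulting free object has no identities other than those of the cross product, and then reconstructing the scalars from identities of low degree.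
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $\mathbb F$ is a field of characteristic $0$ and $X=\{x_1,x_2,\dots\}$ is a countably infinite set. The free nonassociative algebra $\mathbb F\{X\}$ has as a basis the nonassociative words in $X$, called \emph{monomials}; its elements are \emph{polynomials}. A polynomial $f$ is an \emph{identity} of an $\mathbb F$-algebra $B$, written $f\equiv0$, if it vanishes under every substitution of elements of $B$ for the generators. A \emph{$T$-ideal} is a two-sided ideal of $\mathbb F\{X\}$ that is stable under all endomorphisms of $\mathbb F\{X\}$. The elements of the smallest $T$-ideal containing a given set of polynomials are the \emph{consequences} of that set. The identities of $B$ form a $T$-ideal $\operatorname{Id}(B)$, and to describe it means to give a set of generators. We write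
\[
(x,y,z)=(xy)z-x(yz),\qquad [x,y]=xy-yx,\qquad x\circ y=xy+yx .
\]

Let $\mathbb O$ be an octonion algebra over $\mathbb F$; all of them have the same identities (Section~\ref{sec:oct}). It is unital of dimension $8$, and $\mathbb O=\mathbb F1\oplus\mathbb O_0$, where $\mathbb O_0$ contains all commutators and $u\circ v\in\mathbb F1$ for $u,v\in\mathbb O_0$. There is no nonzero multilinear identity of degree $2$: if $\alpha xy+\beta yx\equiv0$, then $x=y=1$ gives $\beta=-\alpha$, and $\mathbb O$ is not commutative. In degree $3$ there are the \emph{alternative laws}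
\[
(x,x,y)\equiv0,\qquad (y,x,x)\equiv0 .
\]
The property $u\circ v\in\mathbb F1$ is not itself an identity, since a polynomial cannot say that an element lies in $\mathbb O_0$ or in $\mathbb F1$. It leaves a trace in degree $5$, however: commutators lie in $\mathbb O_0$ and scalars commute with everything, so $[[a,b]\circ[c,d],e]\equiv0$.

Let (R2) and (HP5) denote the two identities of degree $5$ of $\mathbb O$, taken from the work of Racine and of Hentzel and Peresi, that occur in Theorem~\ref{thm:BMP} below; their explicit form will not be needed. For a polynomial $f$ and a list of variables, let $\operatorname{Alt}f=\sum_\sigma\epsilon(\sigma)\,\sigma f$, where $\sigma$ runs over all permutations of the variables in the list and $\epsilon(\sigma)$ is the sign. The following three polynomials of degree $6$ are identities of $\mathbb O$; in the first two, $\operatorname{Alt}$ refers to $x,y,z,t,w$, and in the third to $x_1,\dots,x_6$: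
\begin{gather}
\Big[\operatorname{Alt}\big(24\,x(y(z(tw)))+8\,x((y,z,t)w)-11\,(x,y,(z,t,w))\big),\,u\Big]\equiv0,\tag{HP6}\\
\Big[\operatorname{Alt}\big(12\,([x,y][z,t])w-[[[[x,y],z],t],w]\big),\,u\Big]\equiv0,\tag{SZ}\\
\operatorname{Alt}\Big(5\,x_1(x_2((x_3x_4)(x_5x_6)))-x_1(x_2(x_3(x_4(x_5x_6))))\Big)\equiv0.\tag{$\ast$}
\end{gather}

\begin{theorem}[Bremner--Madariaga--Peresi \cite{BMP}]\label{thm:BMP}
Every multilinear identity of $\mathbb O$ of degree at most $7$ is a consequence of the alternative laws, \textup{(R2)}, \textup{(HP5)}, and any one of \textup{(HP6)}, \textup{(SZ)}, $(\ast)$.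
\end{theorem}

The following conjecture is posed in \cite{BMP}: \emph{the alternative laws, \textup{(R2)}, \textup{(HP5)}, and any one of \textup{(HP6)}, \textup{(SZ)}, $(\ast)$ generate $\operatorname{Id}(\mathbb O)$.}

In characteristic $0$ an identity is equivalent to a set of multilinear identities of degree not exceeding its own (Section~\ref{sec:lin}). So by Theorem~\ref{thm:BMP} each of the three sets in the conjecture generates the same $T$-ideal $I_7$ as all identities of $\mathbb O$ of degree at most $7$, and the conjecture says that $\operatorname{Id}(\mathbb O)=I_7$.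

There is a visible reason for doubt. Since $\dim\mathbb O=8$, every multilinear polynomial that is alternating in nine of its variables vanishes on $\mathbb O$; an example is $\operatorname{Alt}\,x_1(x_2(\cdots(x_8x_9)))$. These identities have degree at least $9$ and hold for a reason, the dimension, that no identity of degree at most $7$ expresses directly. If the conjecture is true, the identities of low degree must determine the dimension. We shall see that they do, and where the number $\dim\mathbb O_0=7$ comes from (Remark~\ref{rem:seven} and Lemma~\ref{lem:frame}).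

\subsection{Results}

\begin{theorem}\label{thm:A}
$\operatorname{Id}(\mathbb O)$ is generated by the identities of $\mathbb O$ of degree at most $7$. Hence the alternative laws, \textup{(R2)}, \textup{(HP5)}, and any one of \textup{(HP6)}, \textup{(SZ)}, $(\ast)$ generate $\operatorname{Id}(\mathbb O)$, and the conjecture holds.
\end{theorem}

The space $\mathbb O_0$ is closed under the \emph{cross product} $x\times y=\frac12[x,y]$. Let $\mathbf M=(\mathbb O_0,\times)$, let $\mathcal A$ be the free anticommutative algebra on $X$, that is, the quotient of $\mathbb F\{X\}$ by the $T$-ideal generated by $x^2$, with product written $\times$, and let $\operatorname{Id}(\mathbf M)\subseteq\mathcal A$ be the $T$-ideal of identities of $\mathbf M$.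

\begin{theorem}\label{thm:B}
$\operatorname{Id}(\mathbf M)$ is generated, as a $T$-ideal of $\mathcal A$, by its elements of degree at most $6$.
\end{theorem}

\begin{theorem}\label{thm:C}
$\operatorname{Id}(\mathbb O)$ is generated by identities of degree at most $6$, but not by identities of degree at most $5$. None of \textup{(HP6)}, \textup{(SZ)}, $(\ast)$ is a consequence of the identities of $\mathbb O$ of degree at most $5$.
\end{theorem}

Theorem~\ref{thm:BMP} is used only for the second sentence of Theorem~\ref{thm:A} and for the generation in degree $6$ in Theorem~\ref{thm:C}.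

\subsection{Outline of the proof}

The cross product is easy to describe if the scalar product $\langle x,y\rangle$ on $\mathbb O_0$ may be used: four short axioms suffice. We call a model of these axioms, consisting of a ring of scalars and a module of vectors, a VP-algebra (Section~\ref{sec:VP}). The proof of Theorem~\ref{thm:B} has two halves.

\emph{Scalars in.} The free VP-algebra has no multilinear vectors that vanish on $\mathbb O_0$ other than $0$ (Theorem~\ref{thm:free}). After inverting one scalar $q$, any VP-algebra becomes a form of $\mathbb O_0$; the difficulty is to cancel the powers of $q$ again. This is done by a formal trace, whose existence rests on an explicit description of the part of the free VP-algebra that is linear in one generator (Section~\ref{sec:P}).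

\emph{Scalars out.} In the algebra $L$ defined by the identities of $\mathbf M$ of degree at most $6$, multiplication by $\langle a,b\rangle$ can be simulated by an operator on $L\times L$ (Section~\ref{sec:tau}). With these operators the description from Section~\ref{sec:P} lifts to $L$, and an induction on the degree shows that $L$ embeds in the free VP-algebra on multilinear elements (Section~\ref{sec:B}).

Section~\ref{sec:A} reduces Theorem~\ref{thm:A} to Theorem~\ref{thm:B}: partial derivatives remove the scalar parts of the variables, and what remains is a vector identity plus a scalar identity, both controlled by Theorem~\ref{thm:B}. Section~\ref{sec:C} proves Theorem~\ref{thm:C} by testing identities on the Grassmann algebra.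

\subsection{Linearization}\label{sec:lin}

Every monomial has a multidegree in $\mathbb N^X$. An element is \emph{multilinear in} a finite set $Y\subset X$ if it has degree $1$ in each generator from $Y$ and degree $0$ in the others, and \emph{multilinear} if this holds for some $Y$. Let $V\subseteq\mathbb F\{X\}$ be a subspace that is stable under \emph{linear substitutions}, that is, endomorphisms sending each generator to a linear combination of generators. Substituting $\lambda x_i$ for $x_i$ with several values of $\lambda$ and inverting a Vandermonde matrix shows that $V$ contains the multihomogeneous components of its elements. If $f\in V$ has multidegree $(d_1,\dots,d_m)$, replace each $x_i$ by a sum of $d_i$ new generators and take the multilinear component $\tilde f$. This \emph{full linearization} lies in $V$, and substituting $x_i$ back for the new generators turns $\tilde f$ into $d_1!\cdots d_m!\,f$. Consequently $V=0$ if $V$ has no nonzero multilinear element; two $T$-ideals with the same multilinear elements are equal; and the elements of degree at most $d$ of a $T$-ideal are consequences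 of its multilinear elements of degree at most $d$. The same argument applies in all free and relatively free objects below.

\section{Octonions and vector product algebras}\label{sec:VP}

\subsection{The octonions}\label{sec:oct}

An octonion algebra over $\mathbb F$ is obtained from $\mathbb F$ by three Cayley--Dickson doublings with nonzero parameters. We use the following textbook facts. Octonion algebras are unital, of dimension $8$, and alternative, that is, they satisfy the alternative laws; by linearization the associator is then an alternating function of its three arguments. Any two octonion algebras become isomorphic over the algebraic closure $\overline{\mathbb F}$. The algebra with parameters $-1,-1,-1$ has a basis $1,e_1,\dots,e_7$ with rational structure constants such that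
\[
e_i^2=-1,\qquad e_ie_j=-e_je_i\in\mathbb O_0\ \ (i\ne j),\qquad e_3=e_1e_2,\qquad e_{i+4}=e_ie_4\ \ (i\le3),
\]
where $\mathbb O_0$ is the span of $e_1,\dots,e_7$.

A multilinear polynomial vanishes on an algebra if and only if it vanishes on all tuples of basis vectors, and this condition does not change under extension of the field. Hence all octonion algebras over $\mathbb F$ have the same multilinear identities, and so the same identities. From now on $\mathbb O$ is the algebra with the basis above. Let $\langle\,,\rangle$ be the symmetric bilinear form on $\mathbb O_0$ for which $e_1,\dots,e_7$ is orthonormal; it is nondegenerate, and positive definite if $\mathbb F=\mathbb R$. Then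
\[
xy=-\langle x,y\rangle1+x\times y,\qquad x\circ y=-2\langle x,y\rangle 1\qquad(x,y\in\mathbb O_0).
\]
We write $x=\operatorname{Re}x+\operatorname{Im}x$ with $\operatorname{Re}x\in\mathbb F1$ and $\operatorname{Im}x\in\mathbb O_0$; thus $\frac12[x,y]=\operatorname{Im}x\times\operatorname{Im}y$ for all $x,y\in\mathbb O$.

\subsection{VP-algebras}

\begin{definition}
A \emph{vector product algebra}, or \emph{VP-algebra}, is a pair $(S,E)$, where $S$ is a commutative associative unital $\mathbb F$-algebra (the \emph{scalars}) and $E$ is a unital $S$-module (the \emph{vectors}), with $S$-bilinear maps $\times\colon E\times E\to E$ and $\langle\,,\rangle\colon E\times E\to S$ such that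
\begin{itemize}
\item[(V1)] $x\times x=0$;
\item[(V2)] $\langle x,y\rangle=\langle y,x\rangle$;
\item[(V3)] $\langle x\times y,z\rangle=\langle x,y\times z\rangle$;
\item[(V4)] $x\times(y\times z)+(x\times y)\times z=2\langle x,z\rangle y-\langle x,y\rangle z-\langle y,z\rangle x$.
\end{itemize}
A homomorphism is a pair of maps, a unital algebra homomorphism on scalars and a linear map on vectors, that respects the module structure and both products.
\end{definition}

The form is not assumed to be nondegenerate, and $E$ is not assumed to be free or finitely generated. Since $2$ is invertible, (V1) is equivalent to anticommutativity, so all axioms are multilinear. In particular, if $S\to\tilde S$ is a homomorphism of commutative unital algebras, then $(\tilde S,E\otimes_S\tilde S)$ is again a VP-algebra; this includes localization.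

Setting $y=x$ in (V4) and then linearizing gives
\begin{align}
x\times(x\times z)&=\langle x,z\rangle x-\langle x,x\rangle z,\label{eq:sq}\\
x\times(y\times z)+y\times(x\times z)&=\langle x,z\rangle y+\langle y,z\rangle x-2\langle x,y\rangle z.\label{eq:V4p}
\end{align}
Conversely, (V1), (V2) and \eqref{eq:V4p} imply (V4): by \eqref{eq:V4p} for $x,z,y$,
\[
x\times(y\times z)=-x\times(z\times y)=z\times(x\times y)-\langle x,y\rangle z-\langle z,y\rangle x+2\langle x,z\rangle y .
\]
By (V1)--(V3) the trilinear form $\varphi(x,y,z)=\langle x\times y,z\rangle$ is alternating. We use this mostly as the \emph{shift rule}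
\begin{equation}\label{eq:shift}
\langle c\times w,v\rangle=\langle w,v\times c\rangle .
\end{equation}

\begin{example}\label{ex:O}
$(\mathbb F,\mathbb O_0)$ is a VP-algebra. For $x,z\in\mathbb O_0$ the alternative law $x(xz)=x^2z$ reads
\[
-\langle x,z\rangle x-\langle x,x\times z\rangle1+x\times(x\times z)=-\langle x,x\rangle z .
\]
The part in $\mathbb O_0$ is \eqref{eq:sq}, which gives (V4). The scalar part is $\langle x,x\times z\rangle=0$; its linearization gives $\langle z,x\times y\rangle=-\langle x,z\times y\rangle$, which is (V3). The space $\mathbb R^3$ with the usual products is also a VP-algebra: add $x\times(y\times z)=\langle x,z\rangle y-\langle x,y\rangle z$ and $(x\times y)\times z=\langle x,z\rangle y-\langle y,z\rangle x$.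
\end{example}

The failure of the last formula in a general VP-algebra is measured by
\begin{equation}\label{eq:chidef}
\chi(x,y,z)=-(x\times y)\times z+\langle x,z\rangle y-\langle y,z\rangle x .
\end{equation}
The map $\chi$ is alternating: $\chi(x,x,z)=0$ by (V1), and $\chi(x,y,y)=0$ because $(x\times y)\times y=y\times(y\times x)=\langle x,y\rangle y-\langle y,y\rangle x$. In $\mathbb O$ it is the associator up to a factor. For $x,y,z\in\mathbb O_0$ the scalar parts of $(xy)z$ and $x(yz)$ agree by (V3), and (V4) gives
\begin{equation}\label{eq:assoc}
(x,y,z)=(x\times y)\times z-\langle x,y\rangle z-x\times(y\times z)+\langle y,z\rangle x=-2\chi(x,y,z).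
\end{equation}
Hence all associators of $\mathbb O$ lie in $\mathbb O_0$, and $(e_1,e_2,e_4)=2e_3\times e_4=2e_7\ne0$.

\subsection{Scalars expressed through the cross product}\label{sec:mini}

How much of the scalar product can a polynomial in $\times$ see? The vector $\langle a,b\rangle k$ is not the value of an element of $\mathcal A$: for $a=b=k=e_1$ it is nonzero, while every monomial of degree at least $2$ in $\mathcal A$ vanishes when all arguments are equal. Some combinations of such vectors are values. Define in $\mathcal A$
\[
D_{a,b}k=a\times(b\times k)+b\times(a\times k),\qquad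
\omega(a;b,c)=\tfrac13\big[2a\times(b\times c)+(a\times b)\times c+b\times(a\times c)\big].
\]
In every VP-algebra,
\begin{equation}\label{eq:Domega}
D_{a,b}k=\langle a,k\rangle b+\langle b,k\rangle a-2\langle a,b\rangle k,\qquad \omega(a;b,c)=\langle a,c\rangle b-\langle a,b\rangle c .
\end{equation}
The first formula is \eqref{eq:V4p}. For the second, subtract (V4) for $(a,c,b)$ from (V4) for $(a,b,c)$: the left sides give $3\omega(a;b,c)$ and the right sides give $3\langle a,c\rangle b-3\langle a,b\rangle c$.

If $k$ is itself a product $p\times q$, then $\langle a,b\rangle k$ is a value. Take first $a=b$ and put $\alpha=\langle a,p\rangle\,a\times q$, $\beta=\langle a,q\rangle\,p\times a$, $F=\langle a,a\rangle\,p\times q$. By \eqref{eq:Domega},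
\[
D_{a,a}p\times q=2\alpha-2F,\qquad p\times D_{a,a}q=2\beta-2F,\qquad D_{a,p}q\times a=\beta+2\alpha .
\]
Eliminating $\alpha$ and $\beta$ gives $6F=2D_{a,p}q\times a-2D_{a,a}p\times q-p\times D_{a,a}q$. Linearizing in $a$ and dividing by $12$, we find that the polynomial
\[
R(a,b;p,q)=\tfrac16\big[D_{a,p}q\times b+D_{b,p}q\times a-2D_{a,b}p\times q-p\times D_{a,b}q\big]\in\mathcal A,
\]
which is symmetric in $a,b$ by its definition, satisfies in every VP-algebra
\begin{equation}\label{eq:R}
R(a,b;p,q)=\langle a,b\rangle\,p\times q .
\end{equation}

This small computation contains the idea of the proof. Each axiom of a VP-algebra now casts a shadow in $\mathcal A$. For instance, the bilinearity $(s\,m)\times c=s(m\times c)$ becomes the identity $R(a,b;p,q)\times c\equiv R(a,b;p\times q,c)$ of $\mathbf M$, of degree $5$, and the commutativity of $S$ becomes an identity of degree $6$. Theorem~\ref{thm:B} will follow once we know that every identity of $\mathbf M$ follows from the axioms, and that the shadows of degree at most $6$ are strong enough to replace the axioms.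

\section{Adjoining a vector to first order}\label{sec:P}

Let $(S,E)$ be a VP-algebra, and suppose we adjoin a new vector $x$ and keep only what is at most linear in $x$. By the shift rule every new scalar has the form $\langle e,x\rangle$. By (V4),
\[
m\times(n\times x)=-\langle m,n\rangle x-(m\times n)\times x+2\langle m,x\rangle n-\langle n,x\rangle m ,
\]
so the new vectors are spanned by $x$, the $m\times x$ and the $\langle m,x\rangle n$. We must find all relations among them. To do so we build the extension by hand and see which relations the axioms force.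

Let $P=S\hat x\oplus\{E\}\oplus(E\otimes_SE)$, where $S\hat x$ is free of rank one and $\{E\}$ is a copy of $E$ with elements $\{m\}$. We write $(m\,|\,n)$ for $m\otimes n$. The symbols $\hat x$, $\{m\}$, $(m\,|\,n)$ stand for $x$, $m\times x$, $\langle m,x\rangle n$. For $m\in E$ define $S$-linear maps $\ell_m\colon P\to P$ and $\beta_m\colon P\to E$, which are also $S$-linear in $m$, by
\begin{align*}
\ell_m\hat x&=\{m\}, & \beta_m\hat x&=m,\\
\ell_m\{n\}&=-\langle m,n\rangle\hat x-\{m\times n\}+2(m\,|\,n)-(n\,|\,m), & \beta_m\{n\}&=m\times n,\\
\ell_m(n\,|\,n')&=(n\,|\,m\times n'), & \beta_m(n\,|\,n')&=\langle m,n'\rangle n .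
\end{align*}
Here $\ell_m$ models the product $m\times p$, and $\beta_mp$ is the vector $e$ with $\langle m,p\rangle=\langle e,x\rangle$. To make this precise, let $(S,E)\to(S^*,E^*)$ be a homomorphism of VP-algebras, denote images by the same letters, and for $e\in E^*$ let $\operatorname{ev}_e\colon P\to E^*$ be the $S$-linear map with $\hat x\mapsto e$, $\{m\}\mapsto m\times e$, $(m\,|\,n)\mapsto\langle m,e\rangle n$. Then (V4) and (V3), applied to the three kinds of generators of $P$, give
\begin{equation}\label{eq:ev}
\operatorname{ev}_e(\ell_mp)=m\times\operatorname{ev}_e(p),\qquad \langle m,\operatorname{ev}_e(p)\rangle=\langle\beta_mp,e\rangle .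
\end{equation}

Axiom (V3) for the extension costs nothing.

\begin{lemma}\label{lem:betaell}
$\beta_m\ell_n=\beta_{m\times n}$ for all $m,n\in E$.
\end{lemma}

\begin{proof}
On $\hat x$ both sides give $m\times n$. On $(k\,|\,k')$ they give $\langle m,n\times k'\rangle k$ and $\langle m\times n,k'\rangle k$. On $\{k\}$ the left side gives $-\langle n,k\rangle m-m\times(n\times k)+2\langle m,k\rangle n-\langle m,n\rangle k$, which is $(m\times n)\times k$ by (V4).
\end{proof}

Axiom (V4) for the triple $(a,b,p)$ asks for the vanishing of
\[
\Delta_{a,b}(p)=\ell_a\ell_bp+\ell_{a\times b}p-2(\beta_ap\,|\,b)+\langle a,b\rangle p+(\beta_bp\,|\,a).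
\]
It forces one family of relations. Let $\sum_{\mathrm{cyc}}$ be the sum over the cyclic permutations of $a,b,c$, and put
\[
\rho(a,b,c)=\{\chi(a,b,c)\}-\sum_{\mathrm{cyc}}\big[(a\,|\,b\times c)-(b\times c\,|\,a)\big]\in P .
\]

\begin{lemma}\label{lem:Delta}
$\Delta_{a,b}$ vanishes on $S\hat x$ and on $E\otimes_SE$, and $\Delta_{a,b}(\{c\})=2\rho(a,b,c)$. In every VP-algebra,
\begin{equation}\label{eq:chirel}
\chi(a,b,c)\times e=\sum_{\mathrm{cyc}}\big[\langle a,e\rangle\,b\times c-\langle b\times c,e\rangle\,a\big].
\end{equation}
\end{lemma}

\begin{proof}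
$\Delta_{a,b}(\hat x)=0$ is the definition of $\ell_a\{b\}$, and $\Delta_{a,b}((k\,|\,k'))$ is $(k\,|\,\cdot)$ applied to the difference of the two sides of (V4) for $(a,b,k')$. Next,
\begin{align*}
\ell_a\ell_b\{c\}={}&-\langle b,c\rangle\{a\}+\langle a,b\times c\rangle\hat x+\{a\times(b\times c)\}-2(a\,|\,b\times c)+(b\times c\,|\,a)\\
&+2(b\,|\,a\times c)-(c\,|\,a\times b),\\
\ell_{a\times b}\{c\}={}&-\langle a\times b,c\rangle\hat x-\{(a\times b)\times c\}+2(a\times b\,|\,c)-(c\,|\,a\times b),
\end{align*}
and the remaining terms of $\Delta_{a,b}(\{c\})$ are $-2(a\times c\,|\,b)+\langle a,b\rangle\{c\}+(b\times c\,|\,a)$. The multiples of $\hat x$ cancel by (V3). The component in $\{E\}$ is $a\times(b\times c)-(a\times b)\times c-\langle b,c\rangle a+\langle a,b\rangle c$, which equals $2\chi(a,b,c)$ by (V4). The tensors add up to $-2\sum_{\mathrm{cyc}}(a\,|\,b\times c)+2\sum_{\mathrm{cyc}}(b\times c\,|\,a)$.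

By \eqref{eq:ev}, $\operatorname{ev}_e\Delta_{a,b}(p)$ is the difference of the two sides of (V4) for $(a,b,\operatorname{ev}_ep)$, hence $0$. So $\operatorname{ev}_e\rho(a,b,c)=0$, which is \eqref{eq:chirel}.
\end{proof}

The relations must be closed under the maps $\ell_m$. One application suffices. Let $K\subseteq P$ be the $S$-submodule spanned by all $\rho(a,b,c)$ and $\ell_d\,\rho(a,b,c)$. By \eqref{eq:chirel} and \eqref{eq:ev}, every map $\operatorname{ev}_e$ vanishes on $K$.

\begin{lemma}\label{lem:K}
$\beta_mK=0$ and $\ell_mK\subseteq K$ for all $m\in E$.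
\end{lemma}

\begin{proof}
Write $\rho=\rho(a,b,c)$, $\chi=\chi(a,b,c)$. We have $\beta_m\rho=m\times\chi-\sum_{\mathrm{cyc}}[\langle m,b\times c\rangle a-\langle m,a\rangle b\times c]=0$ by \eqref{eq:chirel}, and $\beta_m\ell_d\rho=\beta_{m\times d}\rho=0$ by Lemma~\ref{lem:betaell}. By Lemma~\ref{lem:Delta}, $\Delta_{m,d}(\rho)=\Delta_{m,d}(\{\chi\})=2\rho(m,d,\chi)$. Since $\beta_m\rho=\beta_d\rho=0$, this says $\ell_m\ell_d\rho=-\ell_{m\times d}\rho-\langle m,d\rangle\rho+2\rho(m,d,\chi)\in K$.
\end{proof}

Let $E^\varepsilon$ be another copy of $E$, with elements $e^\varepsilon$ standing for $\langle e,x\rangle$, and make $S\oplus E^\varepsilon$ a commutative ring with $E^\varepsilon E^\varepsilon=0$. On $E\oplus P/K$ put, for $e,m\in E$ and $p,p'\in P/K$,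
\begin{gather*}
e^\varepsilon\cdot m=(e\,|\,m),\qquad e^\varepsilon\cdot p=0,\qquad m\times p=-p\times m=\ell_mp,\qquad p\times p'=0,\\
\langle m,p\rangle=\langle p,m\rangle=(\beta_mp)^\varepsilon,\qquad\langle p,p'\rangle=0,
\end{gather*}
keeping the given operations on $(S,E)$. This is well defined by Lemma~\ref{lem:K}.

\begin{proposition}\label{prop:ext}
$(S,E)^x=(S\oplus E^\varepsilon,\;E\oplus P/K)$ is a VP-algebra.
\end{proposition}

\begin{proof}
Call $E^\varepsilon$ and $P/K$ the new part. Each operation with one argument in the new part has its value in the new part, and each operation with both arguments in the new part is $0$. So any multilinear axiom with two or more arguments in the new part reads $0=0$, and we check the axioms with exactly one such argument. The module axioms are immediate from the $S$-bilinearity of $(e\,|\,m)$. Bilinearity over $E^\varepsilon$ holds because $(e^\varepsilon m)\times n=-\ell_n(e\,|\,m)=(e\,|\,m\times n)=e^\varepsilon(m\times n)$ and $\langle e^\varepsilon m,n\rangle=(\beta_n(e\,|\,m))^\varepsilon=\langle m,n\rangle e^\varepsilon$. Anticommutativity and (V2)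 are built in. The three cases of (V3), with $p$ in the third, second and first place, read
\[
\beta_{m\times n}p=\beta_m\ell_np,\qquad \beta_n\ell_mp=-\beta_m\ell_np,\qquad -\beta_n\ell_mp=\beta_{m\times n}p,
\]
and follow from Lemma~\ref{lem:betaell}. For (V4) let $\Gamma(x,y,z)$ be the left side minus the right side. Anticommutativity and (V2) alone give $\Gamma(z,y,x)=\Gamma(x,y,z)$ and $\Gamma(x,y,z)+\Gamma(y,z,x)+\Gamma(z,x,y)=0$. Now $\Gamma(m,n,p)=\Delta_{m,n}(p)=0$ in $P/K$ by Lemma~\ref{lem:Delta}. Hence $\Gamma(p,n,m)=\Gamma(m,n,p)=0$ and $\Gamma(m,p,n)=-\Gamma(p,n,m)-\Gamma(n,m,p)=0$.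
\end{proof}

An element $p\in P$ defines the operator $e\mapsto\operatorname{ev}_e(p)$ on $E$. If $E$ had an orthonormal basis with $\delta$ elements, the trace of this operator would be given by the $S$-linear map
\[
\operatorname{tr}_\delta\colon P\to S,\qquad \hat x\mapsto\delta,\quad\{m\}\mapsto0,\quad(m\,|\,n)\mapsto\langle m,n\rangle,
\]
since $\langle m\times e,e\rangle=0$. The map $\operatorname{tr}_\delta$ makes sense for any $(S,E)$ and any integer $\delta$.

\begin{lemma}\label{lem:trace}
$\operatorname{tr}_\delta\rho(a,b,c)=0$ and $\operatorname{tr}_\delta\ell_d\,\rho(a,b,c)=(7-\delta)\langle d,\chi(a,b,c)\rangle$. In particular $\operatorname{tr}_7$ vanishes on $K$.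
\end{lemma}

\begin{proof}
The first claim follows from (V2). With $\chi=\chi(a,b,c)$,
\begin{equation}\label{eq:ellrho}
\ell_d\rho=-\langle d,\chi\rangle\hat x-\{d\times\chi\}+2(d\,|\,\chi)-(\chi\,|\,d)-\sum_{\mathrm{cyc}}\big[(a\,|\,d\times(b\times c))-(b\times c\,|\,d\times a)\big].
\end{equation}
By (V3), $\langle a,d\times(b\times c)\rangle=-\langle b\times c,d\times a\rangle$, so
$\operatorname{tr}_\delta\ell_d\rho=(1-\delta)\langle d,\chi\rangle+2\sum_{\mathrm{cyc}}\langle b\times c,d\times a\rangle$. Pairing $\chi=\chi(b,c,a)=-(b\times c)\times a+\langle a,b\rangle c-\langle a,c\rangle b$ with $d$ gives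
\[
\langle b\times c,d\times a\rangle=\langle d,\chi\rangle-\langle a,b\rangle\langle c,d\rangle+\langle a,c\rangle\langle b,d\rangle .
\]
In the cyclic sum the last two terms cancel, so the sum is $3\langle d,\chi\rangle$.
\end{proof}

\begin{remark}\label{rem:seven}
This is where the dimension enters. Let $(\mathbb F,E)$ be a VP-algebra with an orthonormal basis of $\delta$ elements. Elements of $K$ define the zero operator, so $(7-\delta)\langle d,\chi(a,b,c)\rangle=0$ for all $a,b,c,d$. Hence $\delta=7$ or $\chi=0$; the second case occurs for $\mathbb R^3$. For $\delta\neq 7$ the map $\operatorname{tr}_\delta$ does not vanish on $K$ when $E=\mathbb O_0$, since $\langle e_7,\chi(e_1,e_2,e_4)\rangle=-1$.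
\end{remark}

\section{The free VP-algebra}\label{sec:free}

For a set $Y$ let $U(Y)=(S(Y),E(Y))$ be the free VP-algebra on the set $Y$ of vectors: formal expressions in the two sorts modulo the axioms. By induction on expressions, $E(Y)$ is spanned over $S(Y)$ by the $\times$-monomials in $Y$, and $S(Y)$ is generated as a unital algebra by the $\langle u,v\rangle$ with monomials $u,v$. The endomorphisms $y\mapsto\lambda y$ show, as in Section~\ref{sec:lin}, that $U(Y)$ is graded by $\mathbb N^Y$. We have $U(\emptyset)=(\mathbb F,0)$. For $Y'\subset Y$ the natural map $U(Y')\to U(Y)$ is injective, because sending $Y\setminus Y'$ to $0$ gives a left inverse; we regard it as an inclusion.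

\subsection{The part that is linear in one generator}

Let $x\notin Y$, form $P$ and $K$ from $U(Y)$, and let the subscript $1$ denote the component of degree $1$ in $x$.

\begin{proposition}\label{prop:deg1}
\begin{itemize}
\item[(a)] The map $E(Y)\to S(Y\cup x)_1$, $e\mapsto\langle e,x\rangle$, is bijective.
\item[(b)] The map $\operatorname{ev}_x\colon P\to E(Y\cup x)_1$ is surjective with kernel $K$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\eta\colon U(Y\cup x)\to U(Y)^x$ be the homomorphism that is the identity on $Y$ and sends $x$ to $\hat x$; it exists by Proposition~\ref{prop:ext}. It is the identity on $U(Y)$, and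
\[
\eta\langle e,x\rangle=(\beta_e\hat x)^\varepsilon=e^\varepsilon,\qquad\eta(m\times x)=\{m\},\qquad\eta(\langle m,x\rangle n)=m^\varepsilon n=(m\,|\,n).
\]
So the map in (a) is injective, and $\eta\circ\operatorname{ev}_x$ is the projection $P\to P/K$, whence $\ker\operatorname{ev}_x\subseteq K$. The reverse inclusion was noted before Lemma~\ref{lem:K}.

The space $S(Y\cup x)_1$ is spanned over $S(Y)$ by the $\langle w,v\rangle$ with monomials $w,v$ and $x$ occurring once, in $w$. Repeated use of \eqref{eq:shift} brings this to the form $\langle x,e\rangle$, which proves (a). Hence $E(Y\cup x)_1$ is spanned over $S(Y)$ by the $\langle e,x\rangle n$ and by the $c_k\times(\cdots\times(c_1\times x))$ with $k\ge0$ and monomials $c_i$ in $Y$. The image of $\operatorname{ev}_x$ contains $x$ and all $\langle e,x\rangle n$, and it is stable under $m\times\cdot$ by \eqref{eq:ev}.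
\end{proof}

\subsection{Contraction}

Let $x,y\notin Y$ be distinct. By Proposition~\ref{prop:deg1}(a), applied to $Y\cup x$ and $y$, every scalar $s$ of degree $1$ in $x$ and $1$ in $y$ is $\langle v,y\rangle$ for a unique $v\in E(Y\cup x)_1$. By part (b), $v=\operatorname{ev}_x(p)$ with $p$ unique modulo $K$. By Lemma~\ref{lem:trace} we may therefore define the \emph{contraction} $C_{x,y}(s)=\operatorname{tr}_7(p)\in S(Y)$. Explicitly,
\begin{equation}\label{eq:contr}
C_{x,y}\Big(s_0\langle x,y\rangle+\langle m\times x,y\rangle+\sum_j\langle m_j,x\rangle\langle n_j,y\rangle\Big)=7s_0+\sum_j\langle m_j,n_j\rangle .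
\end{equation}
The map $C_{x,y}$ is $S(Y)$-linear, and by \eqref{eq:contr} it does not change when $Y$ is enlarged. It is the formal version of setting $x=y=e_i$ and summing: if $h\colon U(Y)\to(\mathbb F,\mathbb O_0)$ is a homomorphism and $h_{u,v}$ is its extension with $x\mapsto u$, $y\mapsto v$, then
\begin{equation}\label{eq:contrev}
h(C_{x,y}(s))=\sum_{i=1}^7h_{e_i,e_i}(s),
\end{equation}
because $\sum_i\langle e_i,e_i\rangle=7$, $\langle m\times e_i,e_i\rangle=0$ and $\sum_i\langle m,e_i\rangle\langle n,e_i\rangle=\langle m,n\rangle$.

\begin{example}\label{ex:cancel}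
Contraction cancels scalar factors. Let $g\in S(Y)$, $a\notin Y$, and suppose $\langle a,a\rangle g=0$ in $S(Y\cup a)$. Substituting $x+y$ for $a$ and taking the component of degree $(1,1)$ gives $2\langle x,y\rangle g=0$. Applying $C_{x,y}$ gives $14g=0$, so $g=0$.
\end{example}

\subsection{Comparison with the octonions}

The next lemma shows that three suitable vectors generate the multiplication table of $\mathbb O_0$ and that there is no room for an eighth direction.

\begin{lemma}\label{lem:frame}
Let $(S,E)$ be a VP-algebra and $f_1,f_2,f_4\in E$. Put $f_3=f_1\times f_2$, $f_{i+4}=f_i\times f_4$ for $i\le3$, and $N_i=\langle f_i,f_i\rangle$. Assume that $f_1$ is orthogonal to $f_2$ and that $f_4$ is orthogonal to $f_1,f_2,f_3$.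
\begin{itemize}
\item[(a)] $f_2\times f_3=N_2f_1$ and $f_3\times f_1=N_1f_2$, and for $i\ne j$ in $\{1,2,3\}$,
\begin{gather*}
f_i\times f_{i+4}=-N_if_4,\qquad f_4\times f_{i+4}=N_4f_i,\\
f_i\times f_{j+4}=-(f_i\times f_j)\times f_4,\qquad f_{i+4}\times f_{j+4}=N_4\,f_j\times f_i .
\end{gather*}
\item[(b)] $f_1,\dots,f_7$ are pairwise orthogonal, $N_3=N_1N_2$, and $N_{i+4}=N_iN_4$ for $i\le3$.
\item[(c)] If $y\in E$ is orthogonal to $f_1,\dots,f_7$, then $N_1N_2N_4\,y=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\varphi$ is alternating, $f_3$ is orthogonal to $f_1,f_2$. By \eqref{eq:sq}, $f_2\times f_3=-f_2\times(f_2\times f_1)=N_2f_1$, $f_3\times f_1=-f_1\times(f_1\times f_2)=N_1f_2$, $f_i\times(f_i\times f_4)=-N_if_4$, and $f_4\times(f_i\times f_4)=N_4f_i$. Thus $N_3=\langle f_1,f_2\times f_3\rangle=N_1N_2$, and $\langle f_{i+4},f_{j+4}\rangle=\langle f_i,f_4\times f_{j+4}\rangle=N_4\langle f_i,f_j\rangle$ for all $i,j\le3$. The vector $f_{i+4}$ is orthogonal to $f_4$, and $\langle f_{i+4},f_j\rangle=\langle f_j\times f_i,f_4\rangle=0$ for $j\le3$ because $f_j\times f_i$ is a multiple of one of $f_1,f_2,f_3$.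 This proves (b). For pairwise orthogonal $x,y,z$, (V4) says $x\times(y\times z)=-(x\times y)\times z$. This gives $f_i\times f_{j+4}=-(f_i\times f_j)\times f_4$, hence $f_{i+4}\times f_j=(f_j\times f_i)\times f_4$, and
\[
f_{i+4}\times(f_j\times f_4)=-(f_{i+4}\times f_j)\times f_4=-f_4\times(f_4\times(f_j\times f_i))=N_4\,f_j\times f_i .
\]
For (c), apply \eqref{eq:chirel} with $(a,b,c,e)=(f_1,f_2,f_4,y)$. Here $\chi(f_1,f_2,f_4)=-f_7$, and the right side vanishes since $y$ is orthogonal to $f_1,f_2,f_4$ and to $f_6,f_5,f_3$. So $f_7\times y=0$, and $0=f_7\times(f_7\times y)=-N_7y$ by \eqref{eq:sq}.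
\end{proof}

\begin{theorem}\label{thm:free}
If $u\in E(X)$ is multilinear and vanishes under all homomorphisms $U(X)\to(\mathbb F,\mathbb O_0)$, then $u=0$. In particular, for every VP-algebra $(S,E)$ the algebra $(E,\times)$ satisfies all identities of $\mathbf M$.
\end{theorem}

\begin{proof}
\emph{Step 1: $u$ is killed by a power of a universal scalar $q$.} Let $a,b,c$ be new generators and $(S,E)=U(X\cup\{a,b,c\})$. Orthogonalize without denominators: put $f_1=a$, $f_2=\langle a,a\rangle b-\langle a,b\rangle a$, $f_3=f_1\times f_2$, and
\[
f_4=N_1N_2\,c-N_2\langle c,f_1\rangle f_1-N_1\langle c,f_2\rangle f_2-\langle c,f_3\rangle f_3 .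
\]
Since $f_1,f_2,f_3$ are orthogonal with norms $N_1,N_2,N_1N_2$, the vector $f_4$ is orthogonal to them, and Lemma~\ref{lem:frame} applies. Let $q=N_1N_2N_4\in S(\{a,b,c\})$ and localize at $q$. All norms $N_i$ divide $q$, so they become units. For $v\in E_q$ the vector $v-\sum_iN_i^{-1}\langle v,f_i\rangle f_i$ is orthogonal to all $f_i$, hence $0$ by part (c); and the $f_i$ are independent by part (b). So $f_1,\dots,f_7$ is a basis of $E_q$ over $S_q$.

Let $\tilde S=S_q[r_1,r_2,r_4]/(r_1^2-N_1,\,r_2^2-N_2,\,r_4^2-N_4)$. It is a free $S_q$-module containing $1$ in a basis, so $E_q\subseteq\tilde E=E_q\otimes_{S_q}\tilde S$, and the $r_i$ are units. Put $f_i'=f_i/r_i$ for $i=1,2,4$, and $f_3'=f_1'\times f_2'$, $f'_{i+4}=f'_i\times f'_4$. The $f_i'$ are unit multiples of the $f_i$ and form an orthonormal basis of $\tilde E$, whose multiplication table is Lemma~\ref{lem:frame}(a) with all norms equal to $1$. The lemma also applies to $e_1,e_2,e_4$ in $(\mathbb F,\mathbb O_0)$ and gives the same table for $e_1,\dots,e_7$. Hence $(\tilde S,\tilde E)\cong(\tilde S,\mathbb O_0\otimes_{\mathbb F}\tilde S)$ via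 $f_i'\mapsto e_i$. Let $u$ be multilinear in $x_1,\dots,x_n$ and let $\sum_js_{ij}e_j$ be the image of $x_i$ in $\mathbb O_0\otimes\tilde S$. By multilinearity the image of $u$ is $\sum s_{1j_1}\cdots s_{nj_n}\,u(e_{j_1},\dots,e_{j_n})=0$. So $u$ maps to $0$ in $E_q$, that is, $q^ku=0$ in $E$ for some $k\ge1$.

\emph{Step 2: cancelling $q^k$.} We proceed as in Example~\ref{ex:cancel}; the new point is to show that the resulting constant is nonzero. Let $w$ be a further generator and $g=\langle u,w\rangle$, so that $q^kg=0$. The multidegrees in $a,b,c$ are $(2,0,0)$ for $N_1$, $(4,2,0)$ for $N_2$, $(6,2,1)$ for $f_4$, $(12,4,2)$ for $N_4$, and $(18k,6k,2k)$ for $q^k$. Substitute for $a,b,c$ sums of $18k$, $6k$, $2k$ new generators and take the component that is multilinear in them. As $g$ does not involve $a,b,c$, we get $\tilde qg=0$, where $\tilde q$ is the full linearization of $q^k$. Group the new generators into $13k$ pairs, the two members of a pair coming from the same letter, and contract the pairs one after the other. By linearity of the contraction and its independence of $Y$ we obtain $\gamma g=0$,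 where $\gamma\in S(\emptyset)=\mathbb F$ is the iterated contraction of $\tilde q$.

Let $Q$ be the polynomial in the $21$ coordinates of $(a,b,c)\in\mathbb O_0^3$ given by $q^k$; it has rational coefficients. For a homogeneous polynomial $H$ of degree $d$, the coefficient of $t_1\cdots t_d$ in $H(\sum t_iv_i)$ is the directional derivative $\partial_{v_1}\cdots\partial_{v_d}H$. So the values of $\tilde q$ are iterated directional derivatives of $Q$, and repeated use of \eqref{eq:contrev} gives
\[
\gamma=\Delta_a^{9k}\Delta_b^{3k}\Delta_c^kQ,\qquad\Delta=\sum_{i=1}^7\partial_{e_i}^2 .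
\]
This is a rational number, which we may compute over $\mathbb R$. If $H$ is homogeneous of degree $2r$ on $\mathbb R^7$ and $\xi$ is a standard Gaussian vector, then $\mathbf E[H(\xi)]=\Delta^rH/(2^rr!)$: for a monomial $\prod\xi_i^{2\alpha_i}$ both sides are $\prod(2\alpha_i)!/(2^{\alpha_i}\alpha_i!)$, and for a monomial with an odd exponent both are $0$. Hence $\gamma=2^{13k}(9k)!\,(3k)!\,k!\;\mathbf E[Q]$ for independent standard Gaussian $a,b,c$. Over $\mathbb R$ the form is positive definite, so $q=N_1N_2N_4\ge0$, and $q=1$ at $(e_1,e_2,e_4)$. Therefore $\mathbf E[Q]>0$, and $\gamma\ne0$ in $\mathbb F$ because the characteristic is $0$. So $g=0$, and $u=0$ by Proposition~\ref{prop:deg1}(a).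

Finally, a multilinear $f\in\operatorname{Id}(\mathbf M)$ has image $0$ in $E(X)$ by what we have proved, so by freeness it vanishes on every $(E,\times)$; and $\operatorname{Id}(\mathbf M)$ is generated by multilinear elements.
\end{proof}

\section{Simulating the scalars}\label{sec:tau}

Let $J\subseteq\mathcal A$ be the $T$-ideal generated by the elements of $\operatorname{Id}(\mathbf M)$ of degree at most $6$, let $L=\mathcal A/J$, and let $L^2$ be the span of all products in $L$. Theorem~\ref{thm:B} asserts that $J=\operatorname{Id}(\mathbf M)$. All we know about $L$ is its definition, which we use in the following form.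
\begin{itemize}
\item[(LD)] A polynomial in $\mathcal A$ of degree at most $6$ that vanishes on $\mathbb O_0$ vanishes under every substitution of elements of $L$.
\end{itemize}
Thus an equation between two polynomials of degree at most $6$ holds in $L$ as soon as both sides have the same value on $\mathbb O_0$. By \eqref{eq:R} and \eqref{eq:Domega}, the following hold for all elements of $L$:
\begin{itemize}
\item[(L1)] $R(a,b;p,q)=-R(a,b;q,p)$ \quad(degree $4$);
\item[(L2)] $R(a,b;p,q)\times c=R(a,b;p\times q,c)$ \quad(degree $5$);
\item[(L3)] $R(a,k;b,c)+R(b,k;a,c)-2R(a,b;k,c)=D_{a,b}k\times c$ \quad(degree $4$).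
\end{itemize}

We want an operator ``multiplication by $\langle a,b\rangle$'' on $L^2$. The difficulty is that $R(a,b;p,q)$ must depend only on $p\times q$, and relations among products in $L$ occur in all degrees, beyond the reach of (LD).

\begin{lemma}\label{lem:tau}
For $a,b\in L$ there is a linear map $\tau_{a,b}\colon L^2\to L^2$ with $\tau_{a,b}(p\times q)=R(a,b;p,q)$ for all $p,q\in L$. It is bilinear and symmetric in $a,b$.
\end{lemma}

\begin{proof}
We must show that $\sum R(a,b;p_i,q_i)=0$ whenever $\sum p_i\otimes q_i$ lies in the kernel of the multiplication $L\otimes L\to L$. This kernel is multigraded and stable under $\phi\otimes\phi$ for every endomorphism $\phi$ of $L$, so it contains the full linearizations of the multihomogeneous components of its elements. If the claim holds for such a linearization and two generators $a_0,b_0$ not occurring in it, apply the endomorphism that identifies the variables again and sends $a_0,b_0$ to $a,b$; this gives the claim up to the factor $\prod d_i!$. So let $r=\sum_j\lambda_j\,p_j\times q_j\in J$ be multilinear in $x_1,\dots,x_n$, with monomials $p_j,q_j$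 and $n\geq 2$, let $a,b$ be generators other than $x_1,\dots,x_n$, and let $\beta=\sum_j\lambda_jR(a,b;p_j,q_j)\in L$. We show that $\beta$ is symmetric in all its $n+2$ variables, which forces $\beta=0$.

For a nonassociative word $w$ and a subword $\sigma=p\times q$, let $R_\sigma(w)\in L$ be obtained from $w$ by replacing $\sigma$ with $R(a,b;p,q)$. If $\sigma\ne w$, the next larger subword is $\sigma'=\sigma\times c$ or $\sigma'=c\times\sigma$, and $R_\sigma(w)=R_{\sigma'}(w)$ by (L2) in the first case, and by (L2) and (L1) in the second. So $R_\sigma(w)$ does not depend on $\sigma$: the scalar may be placed at any node of the word.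

Fix $k$ and in each word $w_j=p_j\times q_j$ choose the smallest subword $\sigma_j$ properly containing $x_k$; it is $x_k\times c$ or $c\times x_k$. Permutations of the generators act on $L$ by automorphisms. The transpositions $(a\;x_k)$ and $(b\;x_k)$ turn $R(a,b;x_k,c)$ into $R(b,x_k;a,c)$ and $R(a,x_k;b,c)$ and fix the rest of the word. By (L3) and (L1), $\big((a\;x_k)+(b\;x_k)-2\big)R_{\sigma_j}(w_j)$ is the result of substituting $D_{a,b}x_k$ for $x_k$ in $w_j$. Summing over $j$, we get the result of the same substitution in $r$, which is $0$ in $L$ because $J$ is a $T$-ideal. Also $(a\;b)\beta=\beta$. Hence the sum $t$ of the three transpositions of $\{a,b,x_k\}$ satisfies $t\beta=3\beta$. In the group algebra, $t^2$ is $3$ times the sum of the three even permutations, so the sum of all six permutations sends $\beta$ to $t\beta+\frac13t^2\beta=6\beta$. Therefore $\beta$ is fixed by all permutations of $\{a,b,x_k\}$.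

The transpositions $(a\;b)$ and $(a\;x_k)$, $1\le k\le n$, generate the group of all permutations of $a,b,x_1,\dots,x_n$, so $(n+2)!\,\beta$ is the sum of all permuted copies of $\beta$. A multilinear monomial of degree at least $2$ contains a subword $y\times z$ with generators $y,z$ and changes sign under $(y\;z)$, so the sum of its permuted copies is $0$. Hence $\beta=0$. Bilinearity and symmetry in $a,b$ are inherited from $R$.
\end{proof}

An expression in which $\tau_{a,b}$ is applied to an explicit sum of products is a polynomial, by the formula $\tau_{a,b}(p\times q)=R(a,b;p,q)$, and its value in a VP-algebra is found by reading $\tau_{a,b}$ as multiplication by $\langle a,b\rangle$. As $R(c,d;p,q)$ is itself an explicit sum of products, this applies to compositions. So (LD) gives, for all elements of $L$ and $w=a\times(b\times c)+(a\times b)\times c$: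
\begin{itemize}
\item[(L4)] $\tau_{a,b}\tau_{c,d}=\tau_{c,d}\tau_{a,b}$ \quad(degree $6$ when applied to $p\times q$);
\item[(L5)] $\tau_{a\times b,c}=\tau_{a,b\times c}$ \quad(degree $5$ when applied to $p\times q$; this is (V3));
\item[(L6)] $\tau_{w,d}=2\tau_{a,c}\tau_{b,d}-\tau_{a,b}\tau_{c,d}-\tau_{b,c}\tau_{a,d}$ \quad(degree $6$; (V4) paired with $d$);
\item[(L7)] $w\times d=2\tau_{a,c}(b\times d)-\tau_{a,b}(c\times d)-\tau_{b,c}(a\times d)$ \quad(degree $4$; (V4) times $d$).
\end{itemize}
Only (L4) and (L6) have degree $6$; all other uses of (LD) in the proof of Theorem~\ref{thm:B} have degree at most $5$.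

Let $\mathcal C\subseteq\operatorname{End}(L^2)$ be the unital subalgebra generated by all $\tau_{a,b}$. It is commutative by (L4), and (L2) gives, by induction on the number of factors $\tau$,
\begin{equation}\label{eq:lin}
(sm)\times c=s(m\times c)\qquad(s\in\mathcal C,\ m\in L^2,\ c\in L).
\end{equation}

The ring $\mathcal C$ acts on $L^2$ but not on $L$. To obtain a VP-algebra we replace an element $a\in L$ by its two products with all $c\in L$, on which $\mathcal C$ does act. Let
\[
j\colon L\to\operatorname{Hom}_{\mathbb F}(L,L^2)\oplus\operatorname{Hom}_{\mathbb F}(L,\mathcal C),\qquad j(a)=(c\mapsto a\times c,\ c\mapsto\tau_{a,c}),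
\]
where $\mathcal C$ acts on the target through the values, and let $\mathcal V$ be the $\mathcal C$-submodule generated by $j(L)$.

\begin{lemma}\label{lem:V}
There is a structure of VP-algebra on $(\mathcal C,\mathcal V)$ with $\langle j(a),j(b)\rangle=\tau_{a,b}$ and $j(a)\times j(b)=j(a\times b)$.
\end{lemma}

\begin{proof}
Extend both formulas $\mathcal C$-bilinearly. By symmetry and anticommutativity it suffices to check that they are well defined in the first argument. Let $\sum s_ij(a_i)=0$, that is, $\sum s_i(a_i\times b)=0$ and $\sum s_i\tau_{a_i,b}=0$ for all $b\in L$. The second equation settles the form. For the product, $\sum s_i((a_i\times b)\times c)=\big(\sum s_i(a_i\times b)\big)\times c=0$ by \eqref{eq:lin}, and $\sum s_i\tau_{a_i\times b,c}=\sum s_i\tau_{a_i,b\times c}=0$ by (L5); so $\sum s_ij(a_i\times b)=0$. The axioms need only be checked on $j(L)$. Anticommutativity and (V2) are inherited, (V3) is (L5), and the two components of (V4) are (L7) and (L6).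
\end{proof}

By Theorem~\ref{thm:free}, $(E(X),\times)$ satisfies the identities in $J$, so there is a homomorphism $\pi\colon L\to E(X)$ with $\pi x=x$ for $x\in X$, and $E(X)=S(X)\,\pi(L)$. By freeness there is a homomorphism $(\theta,\Theta)\colon U(X)\to(\mathcal C,\mathcal V)$ with $x\mapsto j(x)$. Then $\Theta\pi=j$, since both sides are homomorphisms for $\times$ that agree on $X$, and so $\theta\langle\pi a,\pi b\rangle=\tau_{a,b}$. We make $L^2$ an $S(X)$-module through $\theta$. For $u\in E(X)$ and $c\in L$ let $u*c\in L^2$ be the value at $c$ of the first component of $\Theta(u)$; this is a lift of $u\times\pi c$ to $L$.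

\begin{lemma}\label{lem:star}
Let $t\in S(X)$, $u\in E(X)$, $a,c\in L$, $m\in L^2$. Then
\[
(tu)*c=t(u*c),\quad \pi a*c=a\times c,\quad u*(tm)=t(u*m),\quad\pi(tm)=t\,\pi m,\quad\pi(u*c)=u\times\pi c .
\]
The module structure on $L^2$ and the operation $*$ respect multidegrees.
\end{lemma}

\begin{proof}
The first two formulas follow from $\Theta(tu)=\theta(t)\Theta(u)$ and $\Theta\pi=j$. Writing $u=\sum t_i\,\pi a_i$, we get $u*c=\sum t_i(a_i\times c)$. The third formula follows from this, \eqref{eq:lin} and the commutativity of $\mathcal C$. The fourth holds for $t=\langle\pi a,\pi b\rangle$ and $m=p\times q$ by \eqref{eq:R}, and such $t$ generate $S(X)$. The fifth follows from the fourth. For monomials $a,b$ the map $\tau_{a,b}$ adds the multidegrees of $a$ and $b$, and a multihomogeneous $u$ can be written with terms $t_i\,\pi a_i$ of the same multidegree; this gives the last claim.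
\end{proof}

\section{Identities of the cross product}\label{sec:B}

\begin{proposition}\label{prop:inj}
If $f\in L$ is multilinear and $\pi f=0$, then $f=0$.
\end{proposition}

This implies Theorem~\ref{thm:B}: a multilinear element of $\operatorname{Id}(\mathbf M)$ maps to $0$ in $E(X)$ by Theorem~\ref{thm:free}, so it lies in $J$; hence the $T$-ideals $J\subseteq\operatorname{Id}(\mathbf M)$ have the same multilinear elements.

We prove the proposition by induction on the degree $n$. For $n=1$ it holds because $\pi x=x\ne0$. Let $n\ge2$, assume the claim in degrees less than $n$, and fix $x\in X$. Put $X'=X\setminus\{x\}$, $(S',E')=U(X')$, let $L'\subseteq L$ be the subalgebra generated by $X'$, and form $P$ and $K$ from $U(X')$. Then $E'=S'\pi(L')$, and $S'$ preserves $L'^2$. All these spaces are multigraded, and for a finite set $Y\subset X'$ the subscript $Y$ denotes the component that is multilinear in $Y$.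

The plan is to lift the presentation $E(X)_1\cong P/K$ of Proposition~\ref{prop:deg1}(b) to $L$: we construct a map $\Psi$ from part of $P$ onto the multilinear elements of $L$ containing $x$, with $\pi\Psi=\operatorname{ev}_x$, and show that $\Psi$ kills $K$. The generators $\{u\}$ lift to $u*x$. The generators $\hat x$ and $(u\,|\,v)$ cannot be lifted one by one, as we saw in Section~\ref{sec:mini}. But $\langle u,x\rangle v-\langle u,v\rangle x$ is a value of $\omega$, and
\begin{equation}\label{eq:decomp}
s_0\hat x+\{u\}+\sum(u_i\,|\,v_i)=(\operatorname{tr}_1p)\,\hat x+\{u\}+\sum\big[(u_i\,|\,v_i)-\langle u_i,v_i\rangle\hat x\big],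
\end{equation}
where $p$ denotes the left side. So it remains to lift $sx$ for suitable scalars $s$.

\subsection{Lifting the three kinds of terms}

For $u,v\in E'$ put
\[
\omega(u;v,x)=\tfrac13\big[2u*(v*x)+(u\times v)*x+v*(u*x)\big]\in L^2 .
\]
By Lemma~\ref{lem:star} this is $S'$-bilinear in $u,v$, it equals $\omega(a;b,x)$ for $u=\pi a$, $v=\pi b$, and $\pi\,\omega(u;v,x)=\langle u,x\rangle v-\langle u,v\rangle x$ by \eqref{eq:Domega}.

For $m\in L^2$ and $c\in L$ put $\nu(m,c)=\tau_{c,x}m+\omega(c;x,m)\in L^2$. Its value in a VP-algebra is $\langle c,x\rangle m+\langle c,m\rangle x-\langle c,x\rangle m=\langle m,c\rangle x$. It is $\mathcal C$-linear in $m$ by \eqref{eq:lin} and (L4). By (LD), for all elements of $L$: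
\begin{itemize}
\item[(L8)] $\nu(p\times q,c)=\nu(q\times c,p)=\nu(c\times p,q)$ \quad(degree $4$; the value is $\varphi(p,q,c)x$);
\item[(L9)] $\nu(m,d)=\nu(d,m)$ for $m,d\in L^2$ \quad(degree $5$ for $m=p\times q$, $d=r\times s$).
\end{itemize}
Let $I'\subseteq S'$ be the span of all $\langle\pi m,\pi c\rangle$ with $m\in L'^2$, $c\in L'$. It is a graded subspace, and an ideal of $S'$ because $t\langle\pi m,\pi c\rangle=\langle\pi(tm),\pi c\rangle$. The induction hypothesis is used in the next lemma only.

\begin{lemma}\label{lem:kappa}
For $Y\subset X'$ with $|Y|\le n-1$ there is a linear map $\kappa\colon I'_Y\to L^2$ with $\kappa\langle\pi m,\pi c\rangle=\nu(m,c)$ whenever $m\in(L'^2)_{Y_1}$, $c\in L'_{Y_2}$ and $Y$ is the disjoint union of $Y_1$ and $Y_2$. It satisfies $\pi\kappa(s)=sx$, and $\kappa(ts)=t\,\kappa(s)$ for $t\in S'_Z$, $s\in I'_Y$ with $Y,Z$ disjoint and $|Y\cup Z|\le n-1$.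
\end{lemma}

\begin{proof}
It suffices to show: if $\sum\lambda_i\langle\pi m_i,\pi c_i\rangle=0$ with monomials $m_i\in L'^2$, $c_i\in L'$ and each $m_i\times c_i$ multilinear in $Y$, then $\sum\lambda_i\nu(m_i,c_i)=0$. Fix $y\in Y$. We rewrite each $\nu(m,c)$ as $\nu(m',y)$. If $y$ occurs in $m=p\times q$, (L8) moves the factor $p$ or $q$ containing $y$ into the second argument. If $y$ occurs in the second argument and this is a product $d'\times d''$, then (L9) and (L8) give
\[
\nu(m,d'\times d'')=\nu(d'\times d'',m)=\nu(d''\times m,d')=\nu(m\times d',d''),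
\]
and we choose the form whose second argument contains $y$. The degree of the second argument drops until it is $y$. The scalars $\langle\pi m,\pi c\rangle$ obey the same rules, since $\varphi$ is alternating and the form is symmetric. So $\sum\lambda_i\nu(m_i,c_i)=\nu(m',y)$ with $m'\in L'^2$ multilinear in $Y\setminus\{y\}$ and $\langle\pi m',y\rangle=0$. Then $\pi m'=0$ by Proposition~\ref{prop:deg1}(a), and $m'=0$ by induction, since $m'$ has degree at most $n-2$. The formula $\pi\kappa(s)=sx$ is the value of $\nu$, and the last claim follows from $\nu(tm,c)=t\,\nu(m,c)$.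
\end{proof}

For $Y\subset X'$ with $|Y|\le n-1$ let $W_Y=\{p\in P_Y:\operatorname{tr}_1p\in I'\}$. For $p=s_0\hat x+\{u\}+\sum(u_i\,|\,v_i)\in W_Y$ put
\[
\Psi(p)=\kappa(\operatorname{tr}_1p)+u*x+\sum\omega(u_i;v_i,x)\in L_{Y\cup x}.
\]
This is well defined because $\omega$ is $S'$-bilinear. We have $\Psi(tp)=t\Psi(p)$ for $t\in S'_Z$ and $Y,Z$ as in Lemma~\ref{lem:kappa}, and $\pi\Psi(p)=\operatorname{ev}_x(p)$ by \eqref{eq:decomp}. Also by \eqref{eq:decomp}, $\Psi(W_Y)$ is spanned by the elements
\begin{equation}\label{eq:three}
u*x\ \ (u\in E'_Y),\qquad\omega(u;v,x)\ \ (u\in E'_{Y_1},\,v\in E'_{Y_2}),\qquad\kappa(s)\ \ (s\in I'_Y),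
\end{equation}
where $Y$ is the disjoint union of $Y_1$ and $Y_2$; these are the images of $\{u\}$, $(u\,|\,v)-\langle u,v\rangle\hat x$ and $s\hat x$.

\subsection{Surjectivity of $\Psi$}

\begin{lemma}\label{lem:surj}
$\Psi(W_Y)=L_{Y\cup x}$ for $1\le|Y|\le n-1$.
\end{lemma}

\begin{proof}
By anticommutativity $L_{Y\cup x}$ is spanned by the $c_k\times(\cdots\times(c_1\times x))$ with $k\ge1$ and monomials $c_i\in L'$, and $c_1\times x=\pi c_1*x$. So it suffices to show $c\times\Psi(W_Y)\subseteq\Psi(W_{Y\cup Z})$ for $c\in L'_Z$, with $Y,Z$ disjoint and $|Y\cup Z|\le n-1$. Write $\bar c=\pi c$. We treat the three kinds of elements in \eqref{eq:three}.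

First, $c\times(u*x)=2\omega(\bar c;u,x)-\omega(u;\bar c,x)-(\bar c\times u)*x$. Indeed, with $A_1=c\times(u*x)$, $A_2=(\bar c\times u)*x$, $A_3=u*(c\times x)$, the definition of $\omega$ gives $3\omega(\bar c;u,x)=2A_1+A_2+A_3$ and $3\omega(u;\bar c,x)=2A_3-A_2+A_1$, so $6\omega(\bar c;u,x)-3\omega(u;\bar c,x)=3A_1+3A_2$.

Second,
\[
c\times\omega(u;v,x)=\omega(u;\bar c\times v,x)-(\langle u,v\rangle\bar c)*x+\kappa\langle u,\bar c\times v\rangle .
\]
Write $u$ and $v$ as sums of multilinear terms $t\,\pi a$ and $t'\pi b$. Then $\langle u,\bar c\times v\rangle$ is a sum of terms $tt'\langle\pi(c\times b),\pi a\rangle\in I'$, and by \eqref{eq:lin} and Lemmas~\ref{lem:star} and~\ref{lem:kappa} the factors $t,t'$ can be pulled out on both sides. For $u=\pi a$, $v=\pi b$ the formula reads $c\times\omega(a;b,x)=\omega(a;c\times b,x)-\tau_{a,b}(c\times x)+\nu(c\times b,a)$. It has degree $4$ in $a,b,c,x$, and both sides have the value $\langle a,x\rangle\,c\times b-\langle a,b\rangle\,c\times x$; so it holds by (LD).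

Third, $c\times\kappa(s)=(s\bar c)*x$. For $s=\langle\pi(p\times q),\pi d\rangle$ this reads $c\times\nu(p\times q,d)=\tau_{p\times q,d}(c\times x)$, which has degree $5$ and holds by (LD), both values being $\varphi(p,q,d)\,c\times x$.
\end{proof}

\subsection{The relations lift}

\begin{proof}[End of the proof of Proposition~\ref{prop:inj}]
Let $f\in L_{Y\cup x}$ with $|Y|=n-1$ and $\pi f=0$. By Lemma~\ref{lem:surj}, $f=\Psi(p)$ with $p\in W_Y$. Then $\operatorname{ev}_x(p)=\pi f=0$, so $p\in K$ by Proposition~\ref{prop:deg1}(b). The elements $\rho(a,b,c)$ and $\ell_d\rho(a,b,c)$ are $S'$-multilinear in their arguments and $E'=S'\pi(L')$. So $p$ is a sum of terms $t\,\rho(\pi a,\pi b,\pi c)$ and $t\,\ell_{\pi d}\rho(\pi a,\pi b,\pi c)$ with monomials $a,b,c,d\in L'$ and multihomogeneous $t\in S'$, and we may keep only the terms that are multilinear in $Y$.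

Put $\hat\chi=-(a\times b)\times c+\omega(c;b,a)\in L'^2$; by \eqref{eq:Domega} and \eqref{eq:chidef}, $\pi\hat\chi=\chi(\pi a,\pi b,\pi c)$. With $\rho=\rho(\pi a,\pi b,\pi c)$, Lemma~\ref{lem:trace} gives $\operatorname{tr}_1\rho=0$ and $\operatorname{tr}_1\ell_{\pi d}\rho=6\langle\pi\hat\chi,\pi d\rangle\in I'$. So $\Psi$ is defined on $\rho$ and $\ell_{\pi d}\rho$, and by \eqref{eq:ellrho},
\begin{align*}
\Psi(\rho)={}&\hat\chi\times x-\sum_{\mathrm{cyc}}\big[\omega(a;b\times c,x)-\omega(b\times c;a,x)\big],\\
\Psi(\ell_{\pi d}\rho)={}&6\nu(\hat\chi,d)-(d\times\hat\chi)\times x+2\omega(d;\hat\chi,x)-\omega(\hat\chi;d,x)\\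
&-\sum_{\mathrm{cyc}}\big[\omega(a;d\times(b\times c),x)-\omega(b\times c;d\times a,x)\big].
\end{align*}
The right sides are fixed polynomials of degrees $4$ and $5$ in $a,b,c,d,x$. In any VP-algebra, the computation that gives $\pi\Psi=\operatorname{ev}_x$ shows that their values are $\operatorname{ev}_x\rho(a,b,c)$ and $\operatorname{ev}_x\ell_d\rho(a,b,c)$, and these are $0$ since $\operatorname{ev}_x$ vanishes on $K$. By (LD) both polynomials vanish in $L$. Hence $f=\Psi(p)$ is a sum of terms $t\cdot0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.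

\section{Identities of the octonions}\label{sec:A}

\subsection{The algebra $A$}

Let $\mathbb F\{X\}^\#=\mathbb F1\oplus\mathbb F\{X\}$ be the free algebra with a unit adjoined. The $T$-ideals $I_7\subseteq\operatorname{Id}(\mathbb O)$ are ideals of it. Put
\[
A=\mathbb F\{X\}^\#/I_7,\qquad N=\operatorname{Id}(\mathbb O)/I_7\subseteq A .
\]
We must prove $N=0$. Every map $X\to\mathbb O$ extends to a unital homomorphism $A\to\mathbb O$, an \emph{evaluation}, and evaluations kill $N$. The space $N$ is stable under linear substitutions and has no nonzero elements of degree at most $7$.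

\emph{The algebra $A$ satisfies all identities of $\mathbb O$ of degree at most $7$.} It suffices to take a multilinear identity $f$ and arguments that are $1$ or lie in $\mathbb F\{X\}$. Substituting $1$ for some but not all variables of $f$ gives again a multilinear identity of $\mathbb O$ of degree at most $7$, because $\mathbb O$ is unital, and substituting $1$ for all variables gives a scalar that vanishes in $\mathbb O$. (Thus $I_7$ is also stable under substitutions from $\mathbb F\{X\}^\#$, and it makes no difference whether the free algebra is taken with a unit.)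

The unit allows us to differentiate. Let $\partial_i$ be the derivation of $\mathbb F\{X\}^\#$ with $\partial_ix_j=\delta_{ij}1$. The $\partial_i$ commute. They preserve $\operatorname{Id}(\mathbb O)$: $\partial_if$ is the coefficient of $\lambda$ in the result of substituting $x_i+\lambda1$ for $x_i$, so it vanishes on $\mathbb O$, and evaluation at $0$ shows that its constant term is $0$. They preserve $I_7$: for a multilinear identity $f$ of degree at most $7$ we have $\partial_if(a_1,\dots,a_k)=\sum_jf(a_1,\dots,\partial_ia_j,\dots,a_k)\in I_7$ by the previous paragraph, and the Leibniz rule handles products with such elements. So the $\partial_i$ act on $A$ and preserve $N$.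

\begin{lemma}\label{lem:alt}
In every alternative algebra,
\begin{itemize}
\item[(B1)] $[a\circ b,c]=a\circ[b,c]+[a,c]\circ b$;
\item[(B2)] $(a\circ b)\circ c-a\circ(b\circ c)$ is a linear combination of $[a,[b,c]]$, $[b,[a,c]]$, $[c,[a,b]]$.
\end{itemize}
\end{lemma}

\begin{proof}
Expanding, $[ab,c]-a[b,c]-[a,c]b=(a,b,c)+(c,a,b)-(a,c,b)=3(a,b,c)$. Adding the same equation with $a,b$ interchanged gives (B1). For (B2), group the eight terms as
\[
(a,b,c)+\{(ba)c-(bc)a\}+\{c(ab)-a(cb)\}+\{c(ba)-(cb)a\}.
\]
The braces equal $b[a,c]+(b,a,c)-(b,c,a)=b[a,c]-2(a,b,c)$, then $-[a,c]b-(c,a,b)+(a,c,b)=-[a,c]b-2(a,b,c)$, and $-(c,b,a)=(a,b,c)$. The total is $[b,[a,c]]-2(a,b,c)$. Finally, in any algebra the alternating sum of $(a,b,c)$ over all permutations of $a,b,c$ is $[[a,b],c]+[[b,c],a]+[[c,a],b]$, and in an alternative algebra it is $6(a,b,c)$.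
\end{proof}

The algebra $A$ is alternative. Write $a\times b=\frac12[a,b]$ in $A$ and in $\mathbb O$. A monomial of $\mathcal A$ of degree at least $2$ has the same value at $y_1,y_2,\dots\in\mathbb O$ as at $\operatorname{Im}y_1,\operatorname{Im}y_2,\dots$, and elements of $\operatorname{Id}(\mathbf M)$ have no component of degree $1$. So each element of $\operatorname{Id}(\mathbf M)$ of degree at most $6$, written with the product $\frac12[\,,]$, is an identity of $\mathbb O$ and hence of $A$. Let $\Lambda$ be the subalgebra of $(A,\times)$ generated by $X$. It follows that the homomorphism $\mathcal A\to\Lambda$ kills $J$, which is $\operatorname{Id}(\mathbf M)$ by Theorem~\ref{thm:B}. Let $\Lambda^2$ be the span of $\Lambda\times\Lambda$; it is spanned by the images of monomials of degree at least $2$.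

The \emph{center} of $A$ consists of the $z$ with $[z,e]=0$ and $(z,e,f)=0$ for all $e,f$; as the associator is alternating, central elements may be moved freely in a product of three factors. We use three identities of $\mathbb O$:
\begin{gather*}
[(a\times b)\circ(c\times d),e]\equiv0,\qquad\big((a\times b)\circ(c\times d),e,f\big)\equiv0,\\
\big((a\times b)\circ(c\times d)\big)(p\times q)\equiv-2R(a\times b,c\times d;p,q),
\end{gather*}
of degrees $5,6,6$. They hold because $(a\times b)\circ(c\times d)=-2\langle a\times b,c\times d\rangle1$ and by \eqref{eq:R}. In $A$ they give: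
\begin{itemize}
\item[(A1)] $m\circ m'$ is central for $m,m'\in\Lambda^2$;
\item[(A2)] $(m_1\circ m_2)m_3\in\Lambda^2$ for $m_1,m_2,m_3\in\Lambda^2$.
\end{itemize}

\subsection{Removing the scalar parts of the variables}

Let $B=\mathbb F1+\Lambda^2+\Lambda^2\circ\Lambda^2$, where the last summand is the span of all $m\circ m'$. On $\mathbb O$ the values of elements of $B$ depend only on the $\operatorname{Im}x_i$. Let $V_x$ be the operator $w\mapsto x\circ w$ on $A$. We show that $A$ behaves like a polynomial ring in the $V_x$ over $B$; for example, $xy=\frac14V_xV_y1+x\times y$.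

The space $B$ is a subalgebra of $A$. Indeed $mm'=\frac12m\circ m'+m\times m'$ for $m,m'\in\Lambda^2$; if $z=m_1\circ m_2$, then $zm_3=m_3z\in\Lambda^2$ by (A1), (A2), and $z(m_3\circ m_4)=(zm_3)\circ m_4$. Also $x\times B\subseteq B$ for $x\in X$, by (A1). Finally $\partial_iB=0$: by induction on the degree, $\partial_i$ kills $u\times v$ for monomials $u,v$ of $\Lambda$, since $\partial_iu$ and $\partial_iv$ are scalars.

\begin{lemma}\label{lem:PBW}
Every $f\in A$ is a finite sum $f=\sum_\alpha V^\alpha b_\alpha$ with $b_\alpha\in B$, where $V^\alpha=V_{x_1}^{\alpha_1}V_{x_2}^{\alpha_2}\cdots$.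
\end{lemma}

\begin{proof}
Let $B_0=B$ and $B_k=B_{k-1}+\sum_{x\in X}x\circ B_{k-1}$. Consider the statements
\begin{itemize}
\item[G($l$):] $x\times B_l\subseteq B_l$ for $x\in X$;
\item[H($n$):] $B_k\circ B_l\subseteq B_{k+l}$ and $B_k\times B_l\subseteq B_{k+l}$ whenever $k+l\le n$.
\end{itemize}
We have seen G($0$) and H($0$). Assume G($l-1$) and H($l-1$). For $w\in B_{l-1}$ and $x,x'\in X$, (B1) gives $x\times(x'\circ w)=x'\circ(x\times w)+(x\times x')\circ w$; the first term lies in $x'\circ B_{l-1}$ and the second in $B_0\circ B_{l-1}\subseteq B_{l-1}$. So G($l$) holds. Now assume G($0$), \dots, G($n-1$) and H($n-1$). Let $k+l=n$, by symmetry $k\ge1$, and let $u\in B_{k-1}$, $w\in B_l$. By (B1), $(x\circ u)\times w=x\circ(u\times w)+(x\times w)\circ u\in x\circ B_{n-1}+B_{n-1}$. By (B2), $(x\circ u)\circ w-x\circ(u\circ w)$ is a combination of $x\times(u\times w)$, $u\times(x\times w)$, $w\times(x\times u)$, which lie in $B_{n-1}$ by G($n-1$), G($l$), G($k-1$) and H($n-1$); and $x\circ(u\circ w)\in B_n$. So H($n$) holds. By induction all G($l$) and H($n$) hold. Hence $\bigcup B_k$ is closed under $ab=\frac12a\circ b+a\times b$.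 It contains $1$ and $x=\frac12x\circ1$, so it is $A$.

For $w\in B_l$ and $x,y\in X$, (B2) shows that $x\circ(y\circ w)$ and $y\circ(x\circ w)$ both equal $(x\circ y)\circ w$ up to combinations of $x\times(y\times w)$, $y\times(x\times w)$, $w\times(x\times y)$, which lie in $B_l$. So $(V_xV_y-V_yV_x)B_l\subseteq B_l$. The space $B_k$ is spanned by $B_{k-1}$ and the $V_{y_1}\cdots V_{y_k}b$ with $b\in B$, and interchanging two adjacent operators changes such an element by an element of $B_{k-2}$. Induction on $k$ gives the claim.
\end{proof}

\begin{lemma}\label{lem:redB}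
If $N\cap B=0$, then $N=0$.
\end{lemma}

\begin{proof}
We have $\partial_iV_{x_j}=V_{x_j}\partial_i+2\delta_{ij}$ and $\partial_iB=0$, so $\partial_iV^\alpha b=2\alpha_iV^{\alpha'}b$, where $\alpha'$ is $\alpha$ with $\alpha_i$ lowered by one. Let $|\alpha|\le|\beta|$. If $\alpha\ne\beta$, then $\beta_i>\alpha_i$ for some $i$ and $\partial^\beta V^\alpha b=0$; and $\partial^\beta V^\beta b=2^{|\beta|}\beta!\,b$. Let $f=\sum V^\alpha b_\alpha\in N$. If some $b_\alpha$ is nonzero, choose $\beta$ with $b_\beta\ne0$ and $|\beta|$ maximal. Then $2^{|\beta|}\beta!\,b_\beta=\partial^\beta f\in N\cap B=0$, a contradiction.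
\end{proof}

\subsection{The vector part}

Let $f=\lambda1+m+z\in N\cap B$ with $m\in\Lambda^2$, $z\in\Lambda^2\circ\Lambda^2$. Under every evaluation, $m$ goes to $\mathbb O_0$ and $\lambda1+z$ goes to $\mathbb F1$, so both go to $0$. Evaluation at $0$ gives $\lambda=0$. A preimage of $m$ in $\mathcal A$ vanishes on $\mathbb O_0$, so it lies in $\operatorname{Id}(\mathbf M)=J$, and $m=0$. Hence $N\cap B=N\cap(\Lambda^2\circ\Lambda^2)$. This space is stable under linear substitutions, so by Section~\ref{sec:lin} it suffices to show that each of its elements $z$ that is multilinear in $x_1,\dots,x_n$ is $0$. For $n\le7$ this holds because $N$ has no nonzero elements of degree at most $7$; this is the only place where identities of degree $7$ are used. Let $n\ge8$.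

\subsection{The scalar part}

A scalar-valued polynomial that is linear in $x=x_n$ has the form $\langle x,r\rangle$ on $\mathbb O_0$ and vanishes if and only if $r$ does. We need this implication in $A$: the scalar must be shown to depend only on the class of $r$ modulo $J$. The tool is the shift rule in $A$. For $p,m\in\Lambda^2$ and $q\in\Lambda$, (A1) and (B1) give $0=(p\circ m)\times q=p\circ(m\times q)+(p\times q)\circ m$, that is,
\begin{equation}\label{eq:shiftA}
(p\times q)\circ m=p\circ(q\times m).
\end{equation}

The element $z$ is a combination of multilinear terms $(p\times q)\circ m$ with monomials $p,q,m$, $\deg m\ge2$, and we may assume that $x$ occurs in $p$. If $p\ne x$, then $p\in\Lambda^2$, and \eqref{eq:shiftA} gives $p\circ(q\times m)$, a term of the same kind in which the factor containing $x$ has smaller degree. Repeating, we obtain $z=\sum_j\lambda_j(x\times q_j)\circ m_j$ with monomials $q_j,m_j$ of $\mathcal A$ not containing $x$ and $\deg m_j\ge2$. Put $r=\sum_j\lambda_j\,q_j\times m_j\in\mathcal A$, which is multilinear of degree $n-1\ge7$. For evaluations in $\mathbb O_0$ we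 have $(x\times q)\circ m=-2\langle x\times q,m\rangle=-2\langle x,q\times m\rangle$, so $\langle x,r\rangle=0$. As the form is nondegenerate, $r\in\operatorname{Id}(\mathbf M)=J$.

For a multilinear word $q\times m$ of degree at least $3$ not containing $x$, define, with the factors evaluated in $\Lambda$,
\[
Z(q\times m)=(x\times q)\circ m\ \text{ if }\deg m\ge2,\qquad Z(q\times m)=-(x\times m)\circ q\ \text{ if }\deg q\ge2 .
\]
If both degrees are at least $2$, the two values agree, since $0=x\times(q\circ m)=(x\times q)\circ m+q\circ(x\times m)$ by (A1) and (B1). Interchanging the outer factors $q,m$ changes the sign of $Z$, as the two cases of the definition show, and so does interchanging two factors inside $q$ or $m$, because $\Lambda$ is anticommutative. Hence $Z$ is a well-defined linear map on the multilinear elements of $\mathcal A$ of degree at least $3$ not containing $x$, and $Z(r)=z$.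

\begin{lemma}\label{lem:Z}
$Z$ vanishes on multilinear elements of $J$ of degree at least $7$ not containing $x$.
\end{lemma}

\begin{proof}
The ideal $J$ is spanned by the elements obtained from $g(u_1,\dots,u_k)$, with $g\in\operatorname{Id}(\mathbf M)$ multilinear of degree $2\le k\le6$ and monomials $u_i$, by successive multiplication with monomials. So the elements in question are combinations of multilinear elements of two kinds: $h\times c$ with $h\in J$ of degree at least $2$ and $c$ a monomial, and $g(u_1,\dots,u_k)$. In the first case $Z(h\times c)=-(x\times c)\circ h=0$, since $h$ maps to $0$ in $\Lambda$.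

In the second case the total degree exceeds $6\ge k$, so some $u_i$, say $u_1$, has degree at least $2$. Write $g(y_1,\dots,y_k)$ as a combination of words $c_l\times(c_{l-1}\times\cdots\times(c_1\times y_1))$ with $l\ge1$ and monomials $c_i$ in $y_2,\dots,y_k$, and let $g^\dagger(x,y_2,\dots,y_k)$ be the same combination of the words $(\cdots((x\times c_l)\times c_{l-1})\cdots)\times c_1$. On $\mathbb O_0$, repeated use of \eqref{eq:shift} gives $\langle g(y_1,\dots,y_k),x\rangle=\langle y_1,g^\dagger(x,y_2,\dots,y_k)\rangle$, so $g^\dagger\in\operatorname{Id}(\mathbf M)$ by nondegeneracy, and $g^\dagger(x,u_2,\dots,u_k)$ maps to $0$ in $\Lambda$. Now substitute $u_i$ for $y_i$. Since $u_1\in\Lambda^2$, all inner factors $c_i\times(\cdots\times(c_1\times u_1))$ lie in $\Lambda^2$, and so does $x\times c_l$. The definition of $Z$ and $l-1$ applications of \eqref{eq:shiftA} give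
\[
Z\big(c_l\times(\cdots\times(c_1\times u_1))\big)=\big((\cdots((x\times c_l)\times c_{l-1})\cdots)\times c_1\big)\circ u_1 .
\]
Therefore $Z(g(u_1,\dots,u_k))=g^\dagger(x,u_2,\dots,u_k)\circ u_1=0$.
\end{proof}

The last step needs $u_1\in\Lambda^2$, because \eqref{eq:shiftA} rests on (A1). For $n=7$ the element $r$ could be $g(x_1,\dots,x_6)$ itself, and the argument does not apply; this is why that degree is covered by the hypothesis.

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:Z}, $z=Z(r)=0$. So $N\cap B=0$, and $N=0$ by Lemma~\ref{lem:redB}; that is, $\operatorname{Id}(\mathbb O)=I_7$. By Theorem~\ref{thm:BMP}, $I_7$ is generated by the alternative laws, (R2), (HP5) and any one of (HP6), (SZ), $(\ast)$.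
\end{proof}

\section{Degree five does not suffice}\label{sec:C}

The generators in Theorem~\ref{thm:A} have degree at most $6$, which proves the first assertion of Theorem~\ref{thm:C}. For the rest we need an algebra that satisfies the identities of $\mathbb O$ of degree at most $5$ but not (HP6), (SZ), $(\ast)$. These three are alternating in five or six variables, so we look for an algebra on which alternating polynomials survive.

Let $G$ be the unital Grassmann algebra: the associative algebra generated by $\varepsilon_1,\varepsilon_2,\dots$ with $\varepsilon_i\varepsilon_j=-\varepsilon_j\varepsilon_i$. The products $\varepsilon_{i_1}\cdots\varepsilon_{i_k}$ with $i_1<\dots<i_k$ form a basis. Even elements are central and odd elements anticommute, so $[a,b]=2a_1b_1$, where $a_1,b_1$ are the odd parts. Let $\mathbb F\langle X\rangle$ be the free unital associative algebra, $f\mapsto\bar f$ the natural map $\mathbb F\{X\}^\#\to\mathbb F\langle X\rangle$, and $T_G\subseteq\mathbb F\langle X\rangle$ the ideal of elements vanishing on $G$. Modulo $T_G$, commutators are central, and $[y_1,y_2]\cdots[y_{2r-1},y_{2r}]$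 is alternating in all its variables, its value being $2^r$ times the product of the odd parts; it does not lie in $T_G$, as evaluation at the $\varepsilon_i$ shows. The derivations $\partial_i$ act on $\mathbb F\langle X\rangle$ compatibly with $f\mapsto\bar f$, they kill commutators of generators, and they preserve $T_G$ because $G$ is unital. Being associative, $G$ satisfies the alternative laws, and it satisfies $[[a,b]\circ[c,d],e]\equiv0$ because commutators are central. In fact:

\begin{proposition}\label{prop:G}
$G$ satisfies every identity of $\mathbb O$ of degree at most $5$.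
\end{proposition}

\begin{proof}
Suppose $f\in\operatorname{Id}(\mathbb O)$ is multilinear of degree at most $5$ and $\bar f\notin T_G$.

\emph{Reduction to degree $4$.} For a finite set $I$ of indices let $\partial_I=\prod_{i\in I}\partial_i$. Choose a maximal set $I_0$ with $h=\partial_{I_0}\bar f\notin T_G$. Then $\partial_ih\in T_G$ for all $i$, and $h=\bar f_0$, where $f_0=\partial_{I_0}f\in\operatorname{Id}(\mathbb O)$ is multilinear; rename its variables $x_1,\dots,x_m$. Using $x_ix_j=x_jx_i+[x_i,x_j]$ to order monomials, we get $h\equiv\sum_I\lambda_Ix_Ic_I$ modulo $T_G$, where $x_I$ is the ordered monomial in the variables indexed by $I$ and $c_I$ is the ordered product of commutators in the remaining variables, whose number is even. Choose $I$ with $\lambda_I\ne0$ and $|I|$ maximal. Since $\partial_Ix_{I'}=0$ unless $I'\supseteq I$, we have $\partial_Ih\equiv\lambda_Ic_I\notin T_G$, which forces $I=\emptyset$. So $m$ is even and $h\equiv\lambda[x_1,x_2]\cdots[x_{m-1},x_m]$ with $\lambda\ne0$. The cases $m=0,2$ are impossible, since $\mathbb O$ has no nonzero multilinear identity of these degrees.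 Hence $m=4$.

\emph{Alternating.} Let $\operatorname{Alt}$ refer to $x_1,\dots,x_4$ and $g=\operatorname{Alt}f_0\in\operatorname{Id}(\mathbb O)$. Then $g=\sum_{i=1}^5\mu_i\operatorname{Alt}b_i$, where $b_1,\dots,b_5$ are the five bracketings of $x_1x_2x_3x_4$, and $\bar g=\mu s_4$ with $\mu=\sum\mu_i$ and $s_4=\operatorname{Alt}(x_1x_2x_3x_4)=\frac14\operatorname{Alt}([x_1,x_2][x_3,x_4])$. Modulo $T_G$ we have $\bar g\equiv24\lambda[x_1,x_2][x_3,x_4]$ and $s_4\equiv6[x_1,x_2][x_3,x_4]$, so $\mu=4\lambda\ne0$. With $b_1=((x_1x_2)x_3)x_4$, the other bracketings are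
\begin{align*}
(x_1(x_2x_3))x_4&=b_1-(x_1,x_2,x_3)x_4, & (x_1x_2)(x_3x_4)&=b_1-(x_1x_2,x_3,x_4),
\end{align*}
\begin{align*}
x_1(x_2(x_3x_4))&=(x_1x_2)(x_3x_4)-(x_1,x_2,x_3x_4),\\
x_1((x_2x_3)x_4)&=x_1(x_2(x_3x_4))+x_1(x_2,x_3,x_4).
\end{align*}
On $\mathbb O$, $\operatorname{Alt}(x_1,x_2,x_3x_4)=\operatorname{Alt}(x_3x_4,x_1,x_2)=\operatorname{Alt}(x_1x_2,x_3,x_4)$, because the associator is alternating and $(1\,3)(2\,4)$ is even. So for some $\alpha,\beta,\gamma\in\mathbb F$, as functions on $\mathbb O$,
\[
0=g=\mu\operatorname{Alt}b_1+\alpha\operatorname{Alt}(x_1x_2,x_3,x_4)+\beta\operatorname{Alt}x_1(x_2,x_3,x_4)+\gamma\operatorname{Alt}(x_1,x_2,x_3)x_4 .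
\]

\emph{Setting $x_4=1$.} In $\operatorname{Alt}b_1$ the four positions of $1$ give the same left-normed product of the other three variables with alternating signs, so the term vanishes. In the $\alpha$-term, an argument $1$ kills the associator, and the two positions of $1$ in the product cancel. In the $\beta$-term only the first position survives; it carries the sign $-1$ of a $4$-cycle and gives $-6\beta(x_1,x_2,x_3)$. The $\gamma$-term gives $6\gamma(x_1,x_2,x_3)$. As $\mathbb O$ is not associative, $\gamma=\beta$. Since $\operatorname{Alt}(x_1,x_2,x_3)x_4=-\operatorname{Alt}(x_2,x_3,x_4)x_1$, the last two terms combine to $\beta\operatorname{Alt}[x_1,(x_2,x_3,x_4)]$. Commutators and associators lie in $\mathbb O_0$, so $\mu\operatorname{Re}\operatorname{Alt}b_1=0$ on $\mathbb O$.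

\emph{Evaluating at $e_1,e_2,e_4,e_7$.} These vectors are orthonormal, and $\varphi$ vanishes on any three of them because $e_1\times e_2=e_3$, $e_1\times e_4=e_5$, $e_2\times e_4=e_6$. So for any ordering $y_1,\dots,y_4$ of them, $(y_1y_2)y_3=(y_1\times y_2)\times y_3=-\chi(y_1,y_2,y_3)$, and $\operatorname{Re}((y_1y_2)y_3)y_4=\langle\chi(y_1,y_2,y_3),y_4\rangle$. The form $\langle\chi(x,y,z),w\rangle$ is alternating in all four arguments, since $\chi$ is alternating and $\langle\chi(x,y,z),z\rangle=0$ by \eqref{eq:chidef}. Hence $\operatorname{Re}\operatorname{Alt}b_1=24\langle\chi(e_1,e_2,e_4),e_7\rangle=-24$, and $\mu=0$, a contradiction.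
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:G}, $G$ satisfies all consequences of the identities of $\mathbb O$ of degree at most $5$. Let $s_n=\operatorname{Alt}(x_1\cdots x_n)$ in $\mathbb F\langle X\rangle$. On $G$, associators and commutators of the form $[[a,b],c]$ vanish, and $\operatorname{Alt}([x,y][z,t]w)=4s_5$. So the left sides of (HP6), (SZ), $(\ast)$ become $[24s_5,u]$, $[48s_5,u]$, $4s_6$. We have $s_n(\varepsilon_1,\dots,\varepsilon_n)=n!\,\varepsilon_1\cdots\varepsilon_n$ and $[\varepsilon_1\cdots\varepsilon_5,\varepsilon_6]=2\varepsilon_1\cdots\varepsilon_6$. Hence at $\varepsilon_1,\dots,\varepsilon_6$, with $u=\varepsilon_6$, all three are nonzero multiples of $\varepsilon_1\cdots\varepsilon_6$. So none of these three identities of $\mathbb O$ is a consequence of the identities of degree at most $5$, and $\operatorname{Id}(\mathbb O)$ is not generated in degree at most $5$.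
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMP}
Murray Bremner, Sara Madariaga, Luiz A. Peresi,
\emph{Structure theory for the group algebra of the symmetric group, with applications to polynomial identities for the octonions},
arXiv:1407.3810 (2014).

\end{thebibliography}
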